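\title{Paratopological groups with a base of sets with compact boundary}

\begin{abstract}
A paratopological group is a group with a topology in which multiplication is jointly continuous; inversion is not assumed to be continuous. We prove that a Hausdorff paratopological group which has a base of open sets with compact boundary and is not zero-dimensional is a topological group, and that it is locally compact. This answers a question of Lin, Zhang and Zhang in the affirmative. The proof compactifies the group without enlarging the boundaries of the basic open sets, and studies how points at infinity can jump under small right translations.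
\end{abstract}

\section{Introduction}

All spaces in this paper are Hausdorff. A \emph{paratopological group} is a group $G$ with a topology for which the multiplication $G\times G\to G$ is jointly continuous. It is a \emph{topological group} if the inversion $x\mapsto x^{-1}$ is continuous as well. Continuity of inversion does not follow from continuity of multiplication.

\begin{example}\label{ex:sorg}
The \emph{Sorgenfrey line} $\mathbb S$ is the group $(\mathbb R,+)$ with the topology generated by the intervals $[a,b)$. Addition is continuous, because $[a,a+\varepsilon)+[b,b+\varepsilon)\subset[a+b,a+b+2\varepsilon)$. Inversion is not continuous at $0$, because $-[0,\varepsilon)\not\subset[0,1)$ for every $\varepsilon>0$. Each $[a,b)$ is clopen (closed and open): its complement $(-\infty,a)\cup[b,\infty)$ is a union of such intervals.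
\end{example}

Compactness changes the picture. It is a known fact that every locally compact paratopological group is a topological group; a proof is given in Proposition~\ref{prop:lc}. It is natural to ask how much of the compactness is needed, and one weakening asks for compactness of the boundaries of small open sets only. A base of a space $X$ is a \emph{$bc$-base} if the boundary of each of its elements is compact. A space is \emph{zero-dimensional} if it has a base of clopen sets. Two classes of spaces have a $bc$-base for opposite reasons.
\begin{itemize}
\item A locally compact space has a base of open sets with compact closure, and the boundary of such a set is a closed subset of its closure.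
\item A zero-dimensional space has a base of sets with empty boundary.
\end{itemize}
In the first class inversion is always continuous. In the second class the boundaries carry no information, and the Sorgenfrey line shows that inversion can be discontinuous. The following question, posed by Lin, Zhang and Zhang \cite{LZZ}, asks whether zero-dimensionality is the only obstruction.

\begin{quote}
\emph{Is every paratopological group that has a $bc$-base and is not zero-dimensional a topological group?}
\end{quote}

One would guess that the answer is yes. A connected set that leaves an open set $U$ passes through $\partial U$, so if the group has enough connected subsets, then the compact boundaries control what happens near the identity. For locally connected groups this gives a proof in a few lines (Proposition~\ref{prop:lconn}). The difficulty is that the hypothesis ``not zero-dimensional'' does not, on its face, provide a single connected subset of $G$ with more than one point. It provides only a point $c\ne e$ that no clopen set separates from the identity $e$ (Lemma~\ref{lem:Q}). This turns out to be enough.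

\begin{theorem}\label{thm:A}
Let $G$ be a Hausdorff paratopological group with a $bc$-base. If $G$ is not zero-dimensional, then $G$ is a topological group.
\end{theorem}

\begin{theorem}\label{thm:B}
A Hausdorff paratopological group has a $bc$-base if and only if it is zero-dimensional or is a locally compact topological group. Hence the non-zero-dimensional paratopological groups with a $bc$-base are exactly the locally compact Hausdorff topological groups that are not totally disconnected.
\end{theorem}

By Example~\ref{ex:sorg}, the hypothesis ``not zero-dimensional'' cannot be dropped from Theorem~\ref{thm:A}.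

The proof of Theorem~\ref{thm:A} combines two short arguments, which Section~\ref{sec:model} presents in the locally connected and in the locally compact case. To run them in general we need connected sets and cluster points, and we find both in a compactification $F$ of $G$ of Freudenthal type (Section~\ref{sec:F}). Section~\ref{sec:Q} reduces the problem to the case in which the quotient of $G$ by the quasi-component of $e$ is compact. Section~\ref{sec:J} contains the main construction: for $r\in F$, the set $J(r)$ of points to which $r$ can jump under small right translations is a continuum. Sections~\ref{sec:A} and~\ref{sec:B} prove the two theorems.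

\medskip
\noindent\textbf{Conventions.} Neighborhoods of $e$ in $G$ are open. For $A\subset G$ we write $\overline A$, $\operatorname{int}A$ and $\partial A=\overline A\setminus\operatorname{int}A$ for closure, interior and boundary in $G$; for an open set $U$ this gives $\partial U=\overline U\setminus U$. Boundaries are closed, $\partial(G\setminus A)=\partial A$, the sets $\partial\overline A$ and $\partial\operatorname{int}A$ lie in $\partial A$, and the sets $\partial(A\cup B)$ and $\partial(A\cap B)$ lie in $\partial A\cup\partial B$. No countability is assumed, so convergence means convergence of nets. A \emph{cluster point} of a net is the limit of a subnet. In a compact space every net has a cluster point, and a net with only one cluster point converges to it. The following remark is used so often that we give it a name.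

\medskip
\noindent\textbf{Crossing principle.} \emph{If $U$ is open in a space $X$ and a connected set $L\subset X$ meets both $U$ and the complement of the closure of $U$, then $L$ meets the boundary of $U$.} Otherwise these two disjoint open sets would cover $L$.

\section{Two model cases}\label{sec:model}

\begin{lemma}\label{lem:basic}
Let $G$ be a paratopological group.
\begin{itemize}
\item[(a)] Left and right translations are homeomorphisms of $G$. For every neighborhood $W$ of $e$ there is a neighborhood $V$ of $e$ with $VV\subset W$.
\item[(b)] If inversion is continuous at $e$, then $G$ is a topological group.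
\item[(c)] If $C\subset N\subset G$ with $C$ compact and $N$ open, then $CV\subset N$ for some neighborhood $V$ of $e$.
\item[(d)] If $C\subset G$ is compact and $e\notin C$, then $VC\cap V=\emptyset$, that is, $C\cap V^{-1}V=\emptyset$, for some neighborhood $V$ of $e$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The inverse of the translation by $g$ is the translation by $g^{-1}$, which is continuous. The second statement is continuity of multiplication at $(e,e)$.

(b) If $x_i\to x$, then $x^{-1}x_i\to e$, so $x_i^{-1}x\to e$, so $x_i^{-1}\to x^{-1}$.

(c) For $x\in C$, continuity at $(x,e)$ gives open sets $A_x\ni x$ and $V_x\ni e$ with $A_xV_x\subset N$. Cover $C$ by finitely many $A_x$ and let $V$ be the intersection of the corresponding $V_x$.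

(d) For $x\in C$ take disjoint open sets $S_x\ni x$ and $T_x\ni e$. Continuity at $(e,x)$ gives open sets $A_x\ni x$ and $V_x\ni e$ with $V_xA_x\subset S_x$ and $V_x\subset T_x$. Define $V$ as in (c). If $v\in V$ and $y\in C$, then $y$ lies in one of the chosen $A_x$, so $vy\in S_x$, while $V\subset T_x$; hence $vy\notin V$. Finally, $vy=v'$ means $y=v^{-1}v'$, so the two forms of the conclusion agree.
\end{proof}

Part (d) is the point at which compact boundaries meet the group structure. In a paratopological group we cannot force $V^{-1}V$ into a given neighborhood $U$ of $e$: in $\mathbb S$ the set $V=[0,\varepsilon)$ gives $(-\varepsilon,\varepsilon)\not\subset[0,1)$. But we can force $V^{-1}V$ to miss $\partial U$ when $\partial U$ is compact. If $V^{-1}V$ is connected, this has the same effect.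

\begin{proposition}\label{prop:lconn}
A locally connected paratopological group with a $bc$-base is a topological group.
\end{proposition}

\begin{proof}
Let $U\ni e$ be open with compact boundary. By Lemma~\ref{lem:basic}(d) and local connectedness there is a connected neighborhood $V$ of $e$ with $V^{-1}V\cap\partial U=\emptyset$. The set $V^{-1}V$ is the union of the connected sets $v^{-1}V$, $v\in V$, each of which contains $e$. So $V^{-1}V$ is connected, contains $e\in U$ and misses $\partial U$. By the crossing principle it misses $G\setminus\overline U$, and therefore $V^{-1}\subset V^{-1}V\subset U$. Such sets $U$ form a base at $e$, so inversion is continuous at $e$, and Lemma~\ref{lem:basic}(b) applies.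
\end{proof}

The second argument multiplies infinitely many small elements whose inverses are not small. Its algebraic part is the following.

\begin{lemma}\label{lem:prod}
Let $V_0,V_1,V_2,\dots$ be neighborhoods of $e$ with $V_{n+1}V_{n+1}\subset V_n$ for all $n\ge0$. Let $v_n\in V_n$ for $n\ge1$, and put $g_0=e$ and $g_n=v_1v_2\cdots v_n$.
\begin{itemize}
\item[(a)] $g_m\in g_nV_{n+1}V_{n+1}$ whenever $m\ge n\ge0$.
\item[(b)] If $z\in G$, $O_0\subset G$ and $n\ge0$ satisfy $z\in g_{n+1}O_0$ and $g_n\in zO_0$, then $v_{n+1}^{-1}\in O_0O_0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We show that $V_kV_{k+1}\cdots V_m\subset V_kV_k$ for $1\le k\le m$, by downward induction on $k$. For $k=m$ this holds because $e\in V_m$. If it holds for $k+1$, then $V_kV_{k+1}\cdots V_m\subset V_kV_{k+1}V_{k+1}\subset V_kV_k$. Now $g_m=g_nv_{n+1}\cdots v_m\in g_nV_{n+1}V_{n+1}$ for $m>n$, and $g_n=g_nee$ for $m=n$.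

(b) $v_{n+1}^{-1}=g_{n+1}^{-1}g_n=(g_{n+1}^{-1}z)(z^{-1}g_n)\in O_0O_0$.
\end{proof}

\begin{proposition}\label{prop:lc}
Every locally compact paratopological group is a topological group.
\end{proposition}

\begin{proof}
Suppose that inversion is not continuous at $e$. Then there is a neighborhood $O$ of $e$ such that $V^{-1}\not\subset O$ for every neighborhood $V$ of $e$. Choose neighborhoods $O_0$ and $V_0$ of $e$ with $O_0O_0\subset O$, $V_0\subset O_0$ and $\overline{V_0}$ compact. A locally compact space is regular, so, given $V_n$, we can choose a neighborhood $W$ of $e$ with $\overline W\subset V_n$ and then $V_{n+1}$ with $V_{n+1}V_{n+1}\subset W$. Thus $\overline{V_{n+1}V_{n+1}}\subset V_n$, and $V_n\subset V_0\subset O_0$ for all $n$. Choose $v_n\in V_n$ with $v_n^{-1}\notin O$, and define $g_n$ as in Lemma~\ref{lem:prod}.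

By part (a) of that lemma with $n=0$, the sequence $(g_m)$ lies in the compact set $\overline{V_0}$, so it has a cluster point $r\in G$. By part (a) again, $r\in g_n\overline{V_{n+1}V_{n+1}}\subset g_nV_n\subset g_nO_0$ for every $n$. Since $rO_0$ is an open set containing $r$, we have $g_n\in rO_0$ for some $n$. Part (b) with $z=r$ gives $v_{n+1}^{-1}\in O_0O_0\subset O$, a contradiction. Lemma~\ref{lem:basic}(b) completes the proof.
\end{proof}

Compactness was used only to find the cluster point $r$ in $G$. Without it the partial products can escape.

\begin{example}\label{ex:escape}
In $\mathbb S$ take $v_n=4^{-n}$. Then $v_n\to0$, no $-v_n$ lies in $[0,1)$, and $g_n=v_1+\dots+v_n$ increases strictly to $a=1/3$ in the usual topology of $\mathbb R$. The Sorgenfrey topology is finer than the usual one, so $a$ is the only possible cluster point of $(g_n)$ in $\mathbb S$; but $[a,a+1)$ contains no $g_n$. The point $a$ is still tied to the sequence in one direction: $g_n+(a-g_n)=a$ and $a-g_n\to0$ in $\mathbb S$. Section~\ref{sec:J} studies exactly this tie.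
\end{example}

\section{Continua in compact spaces}\label{sec:cont}

A \emph{continuum} is a nonempty compact connected space; it is \emph{nondegenerate} if it has more than one point. The \emph{component} of a point $x$ of a space $X$ is the largest connected subset containing $x$; it is closed. The \emph{quasi-component} of $x$ is the intersection of all clopen sets containing $x$. Quasi-components partition $X$, and each contains the component of each of its points, because a clopen set that meets a connected set contains it. The space $X$ is \emph{totally disconnected} if all components are points. We use two standard facts about a compact space $X$.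
\begin{itemize}
\item[(C1)] Components of $X$ coincide with quasi-components.
\item[(C2)] The set of nonempty closed subsets of $X$ is compact Hausdorff in the \emph{Vietoris topology}, which is generated by the sets $\{Y:Y\subset U\}$ and $\{Y:Y\cap U\ne\emptyset\}$ with $U\subset X$ open.
\end{itemize}
By (C1), two distinct components of $X$ are separated by a clopen set, which is a union of components. Hence the quotient space of components of $X$ is Hausdorff, and it is compact as an image of $X$.

\begin{lemma}\label{lem:bump}
Let $X$ be compact, $O\subset X$ open and $x\in X\setminus O$. If the component of $x$ in $X$ meets $O$, then the component of $x$ in $X\setminus O$ meets $\partial O$.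
\end{lemma}

\begin{proof}
Suppose that the component $Y$ of $x$ in the compact space $X\setminus O$ misses the compact set $\partial O\subset X\setminus O$. By (C1), each point of $\partial O$ is missed by a clopen subset of $X\setminus O$ containing $x$. The complements of finitely many of these cover $\partial O$, so their intersection $E$ is clopen in $X\setminus O$, contains $x$ and misses $\partial O$. The set $E$ is closed in $X$. It is also a relatively open subset of the open set $X\setminus\overline O=(X\setminus O)\setminus\partial O$, hence open in $X$. So $E$ is clopen in $X$ and contains the component of $x$ in $X$. This component meets $O$, while $E\cap O=\emptyset$, a contradiction.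
\end{proof}

\begin{lemma}\label{lem:viet}
Let $X$ be compact and let $Y_i\to Y$ in the Vietoris topology.
\begin{itemize}
\item[(a)] If $y_i\in Y_i$, then every cluster point of $(y_i)$ lies in $Y$.
\item[(b)] For every $y\in Y$ there are a subnet $(Y_{i_j})$ and points $y_j\in Y_{i_j}$ with $y_j\to y$.
\item[(c)] Let $Z\subset X$ be closed. If all $Y_i$ lie in $Z$, so does $Y$. If all $Y_i$ meet $Z$, so does $Y$.
\item[(d)] If all $Y_i$ are continua, then $Y$ is a continuum.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $x\notin Y$, take disjoint open sets $U\supset Y$ and $U'\ni x$. Eventually $Y_i\subset U$, so $y_i\notin U'$.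

(b) Consider the pairs $j=(i,U)$ with $U\ni y$ open and $Y_i\cap U\ne\emptyset$, ordered by $(i,U)\le(i',U')$ if $i\le i'$ and $U\supset U'$. For each $U$ the set $Y_i$ eventually meets $U$, so the pairs form a directed set and $(i,U)\mapsto i$ defines a subnet. Choose $y_j\in Y_i\cap U$.

(c) If $Y$ meets the open set $X\setminus Z$, then eventually $Y_i$ does. If $Y\subset X\setminus Z$, then eventually $Y_i\subset X\setminus Z$.

(d) Suppose that $Y=A\cup B$ with $A,B$ nonempty, closed and disjoint. Take disjoint open sets $U_A\supset A$ and $U_B\supset B$. Eventually $Y_i\subset U_A\cup U_B$ and $Y_i$ meets both sets, so $Y_i$ is not connected.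
\end{proof}

\section{A compactification that keeps compact boundaries}\label{sec:F}

Let $G$ be a paratopological group with a $bc$-base. In any compactification of $G$ the partial products $g_n$ have a cluster point. For this point to be useful, the compactification must have two properties. Translations of $G$ must extend to it. And the boundary of a basic open set must acquire no new points, so that the crossing principle, applied in the compactification, produces elements of $G$, with which we can compute. Both properties hold for the space of ultrafilters of closed sets with compact boundary.

Let $\mathcal B$ be the family of \emph{all} open subsets of $G$ with compact boundary, and let $\mathcal C=\{G\setminus U:U\in\mathcal B\}$ be the family of all closed subsets with compact boundary. The family $\mathcal B$ contains the given $bc$-base, so it is a base, and every closed set is an intersection of members of $\mathcal C$. Both families are closed under finite unions and intersections. The family $\mathcal C$ contains $\emptyset$, $G$ and every compact set, in particular every singleton.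

\begin{lemma}\label{lem:normal}
The space $G$ is regular. If $A,B\in\mathcal C$ are disjoint, there are $C,D\in\mathcal C$ with $C\cup D=G$, $C\cap B=\emptyset$ and $D\cap A=\emptyset$.
\end{lemma}

\begin{proof}
Let $x\in U\in\mathcal B$. The point $x$ and the compact set $\partial U$ have disjoint open neighborhoods $S$ and $R$. Then $\overline{S\cap U}\subset\overline U\setminus R\subset\overline U\setminus\partial U=U$. This proves regularity.

By regularity, each point of $\partial A\subset A$ lies in a set $O\in\mathcal B$ with $\overline O\cap B=\emptyset$. Cover $\partial A$ by finitely many such sets $O_1,\dots,O_k$, and put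
\[
C=A\cup\bigcup_i\overline{O_i},\qquad D=G\setminus\Bigl(\operatorname{int}A\cup\bigcup_iO_i\Bigr).
\]
Both sets are closed, and their boundaries are closed subsets of the compact set $\partial A\cup\bigcup_i\partial O_i$, so $C,D\in\mathcal C$. We have $G\setminus D\subset C$, $C\cap B=\emptyset$, and $A=\operatorname{int}A\cup\partial A\subset G\setminus D$.
\end{proof}

A family of closed sets is a \emph{normal base} in the sense of Frink \cite{Frink} if it is closed under finite unions and intersections, is a base for the closed sets, contains for each point $x$ outside a closed set $A$ a member that contains $x$ and misses $A$, and has the separation property of Lemma~\ref{lem:normal}. So $\mathcal C$ is a normal base (the singletons give the third property), and Frink's theorem yields a compactification. We recall the construction and its short verification.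

A \emph{$\mathcal C$-filter} is a nonempty family $p\subset\mathcal C$ of nonempty sets that is closed under finite intersections and contains every member of $\mathcal C$ that includes a member of $p$. A \emph{$\mathcal C$-ultrafilter} is a maximal $\mathcal C$-filter. By Zorn's lemma, every subfamily of $\mathcal C$ with the finite intersection property lies in a $\mathcal C$-ultrafilter. Applying this to $p\cup\{A\}$, we get:
\begin{equation}\label{eq:max}
\text{if $p$ is a $\mathcal C$-ultrafilter and $A\in\mathcal C$ meets every member of $p$, then $A\in p$.}
\end{equation}
Let $F$ be the set of $\mathcal C$-ultrafilters, and $A^*=\{p\in F:A\in p\}$ for $A\in\mathcal C$. For $x\in G$ the filter $p_x=\{A\in\mathcal C:x\in A\}$ is maximal, because it contains $\{x\}$.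

\begin{proposition}\label{prop:frink}
For $A,B\in\mathcal C$ we have $(A\cap B)^*=A^*\cap B^*$ and $(A\cup B)^*=A^*\cup B^*$. The sets $A^*$ are a base for the closed sets of a compact Hausdorff topology on $F$, the map $x\mapsto p_x$ is an embedding of $G$ onto a dense subspace, and, identifying $x$ with $p_x$, we have $\operatorname{cl}_FA=A^*$ for $A\in\mathcal C$.
\end{proposition}

\begin{proof}
The first identity and the inclusion $A^*\cup B^*\subset(A\cup B)^*$ follow from the definition of a filter. If $A,B\notin p$, then by \eqref{eq:max} there are $D,D'\in p$ with $D\cap A=\emptyset=D'\cap B$; the member $D\cap D'$ of $p$ misses $A\cup B$, so $A\cup B\notin p$. Thus the sets $A^*$ are closed under finite unions and include $\emptyset^*=\emptyset$, so they form a base for the closed sets of a topology.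

It suffices to test compactness on basic closed sets. If a family $\{A^*:A\in\mathcal A\}$ has the finite intersection property, so does $\mathcal A$, by the first identity and $\emptyset^*=\emptyset$; an ultrafilter containing $\mathcal A$ lies in every $A^*$. If $p\ne q$, then $p\not\subset q$ by maximality, so \eqref{eq:max} gives disjoint $A\in p$ and $B\in q$. With $C,D$ as in Lemma~\ref{lem:normal}, we have $p\in F\setminus D^*$ and $q\in F\setminus C^*$, and these open sets are disjoint because $C^*\cup D^*=G^*=F$.

The map $x\mapsto p_x$ is injective and $p_x\in A^*$ if and only if $x\in A$; as $\mathcal C$ is a base for the closed sets of $G$, the map is an embedding. The closed set $A^*$ contains $A$. Conversely, let $p\in A^*$ and let $F\setminus B^*$ be a basic neighborhood of $p$. By \eqref{eq:max} some $D\in p$ misses $B$, and a point of the nonempty set $D\cap A$ lies in $A$ and in $F\setminus B^*$. So $\operatorname{cl}_FA=A^*$, and $A=G$ gives density.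
\end{proof}

\begin{example}\label{ex:R}
Let $G=\mathbb R$ with the usual topology. If $A\in\mathcal C$ and $\partial A\subset[-a,a]$, then the connected set $(a,\infty)$ lies in $A$ or misses $A$; so a member of $\mathcal C$ either contains a right ray or is bounded above. Let $p\in F\setminus\mathbb R$. No member of $p$ is compact, since otherwise all members would share a point $x$, and $p=p_x$. By Proposition~\ref{prop:frink}, $p$ contains $[0,\infty)$ or $(-\infty,0]$. In the first case $A\cap[0,\infty)$ is not compact for any $A\in p$, so $p$ lies in the filter of all members of $\mathcal C$ that contain a right ray, and equals it. So $F\setminus\mathbb R$ consists of two points $+\infty$ and $-\infty$. A net in $\mathbb R$ converges to $+\infty$ in $F$ exactly when it eventually leaves every $A\in\mathcal C$ that is bounded above, that is, when it tends to $+\infty$ in the usual sense.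
\end{example}

For an open set $U\subset G$ put $\widetilde U=F\setminus\operatorname{cl}_F(G\setminus U)$. This set is open in $F$, and $\widetilde U\cap G=U$ because $G\setminus U$ is closed in $G$. Since $G$ is dense, $\operatorname{cl}_F\widetilde U=\operatorname{cl}_FU$. Let $\mathcal P=\{\widetilde U:U\in\mathcal B\}$. From now on we use only the following properties of $F$.

\begin{lemma}\label{lem:F}
\begin{itemize}
\item[(F1)] If $U\in\mathcal B$, then $\partial_F\widetilde U=\partial U$, a compact subset of $G$. The clopen subsets of $G$ are exactly the traces on $G$ of the clopen subsets of $F$.
\item[(F2)] $\mathcal P$ is a base of $F$. For every neighborhood $V$ of $e$ in $G$ there is $U\in\mathcal B$ with $e\in U$ and $\operatorname{cl}_FU\subset\widetilde V$.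
\item[(F3)] For $g\in G$, the left and right translations by $g$ extend uniquely to homeomorphisms $p\mapsto gp$ and $p\mapsto pg$ of $F$. They map $G$ onto $G$ and $F\setminus G$ onto $F\setminus G$, and $(gh)p=g(hp)$, $p(gh)=(pg)h$, $g(ph)=(gp)h$.
\item[(F4)] If $L\subset F$ is a nondegenerate continuum, then $L\cap G$ is dense in $L$; in particular $L\cap G\ne\emptyset$.
\item[(F5)] If $V\subset G$ is open, $c\in G$ and $V\cap Vc=\emptyset$, then $rc\ne r$ for every $r\in\widetilde V$.
\end{itemize}
\end{lemma}

\begin{proof}
(F1) The sets $\overline U$, $G\setminus U$ and $\partial U=\overline U\cap(G\setminus U)$ belong to $\mathcal C$. By Proposition~\ref{prop:frink}, $\operatorname{cl}_F\widetilde U=\operatorname{cl}_F\overline U=(\overline U)^*$ and $F\setminus\widetilde U=(G\setminus U)^*$. Hence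
\[
\partial_F\widetilde U=(\overline U)^*\cap(G\setminus U)^*=(\partial U)^*=\operatorname{cl}_F\partial U=\partial U,
\]
where the last step holds because $\partial U$ is compact. If $A$ is clopen in $G$, then $A\in\mathcal B$ and $\partial_F\widetilde A=\emptyset$, so $\widetilde A$ is a clopen subset of $F$ with trace $A$. Conversely, the trace of a clopen set is clopen.

(F2) For $U\in\mathcal B$ we have $\widetilde U=F\setminus(G\setminus U)^*$, so $\mathcal P$ consists of the complements of the basic closed sets. The compact space $F$ is regular, so there is $U\in\mathcal B$ with $e\in\widetilde U$ and $\operatorname{cl}_F\widetilde U\subset\widetilde V$.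

(F3) A homeomorphism $\varphi$ of $G$ onto itself permutes $\mathcal C$. So $p\mapsto\{\varphi(A):A\in p\}$ is a bijection of $F$ that sends $A^*$ to $\varphi(A)^*$ and $p_x$ to $p_{\varphi(x)}$; it is a homeomorphism extending $\varphi$. Two continuous maps $F\to F$ that agree on the dense set $G$ are equal, which gives uniqueness and the three identities.

(F4) Let $x\in L$, let $O\ni x$ be open in $F$, and let $y\in L\setminus\{x\}$. Choose $P\in\mathcal P$ with $x\in P$ and $\operatorname{cl}_FP\subset O\setminus\{y\}$. By the crossing principle $L$ meets $\partial_FP$, and $\partial_FP\subset G\cap O$ by (F1).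

(F5) The set $\widetilde V\cap\widetilde Vc$ is open in $F$ and its trace on the dense set $G$ is $V\cap Vc=\emptyset$, so it is empty. If $r\in\widetilde V$ and $rc=r$, then $r$ would lie in it.
\end{proof}

Property (F3) says that each single translation is continuous on $F$. It says nothing about the continuity of $y\mapsto ry$ for a fixed $r\in F\setminus G$, or about joint continuity of $(p,g)\mapsto pg$.

\section{The quasi-component of the identity}\label{sec:Q}

Let $Q$ be the quasi-component of $e$ in $G$, and let $K$ be the component of $e$ in $F$. Nothing in the definitions makes $Q$ connected. The continuum $K$ is the connected set that replaces it.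

\begin{lemma}\label{lem:Q}
Let $G$ be a paratopological group with a $bc$-base.
\begin{itemize}
\item[(a)] $Q$ is a closed normal subgroup, the quasi-component of $g\in G$ is $gQ=Qg$, and every clopen subset of $G$ is a union of cosets of $Q$.
\item[(b)] The component of $g\in G$ in $F$ is $gK$, and $gK\cap G=gQ$.
\item[(c)] If $G$ is not zero-dimensional, then $Q\ne\{e\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $Q$ is an intersection of closed sets. A homeomorphism of $G$ that sends $x$ to $y$ maps the quasi-component of $x$ onto that of $y$. For $q\in Q$ the quasi-component of $q$ is $Q$, so left translation by $q^{-1}$ gives $q^{-1}Q=Q$; hence $Q$ is a subgroup. Translations by $g$ show that $gQ$ and $Qg$ are both the quasi-component of $g$. A clopen set contains the quasi-component of each of its points.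

(b) By (C1), $K$ is the intersection of the clopen subsets of $F$ containing $e$. By (F1), their traces are the clopen subsets of $G$ containing $e$, so $K\cap G=Q$. Now apply the homeomorphism $p\mapsto gp$, which preserves $G$.

(c) Suppose that $Q=\{e\}$, and let $e\in U\in\mathcal B$. Each point of $\partial U$ lies outside $Q$, so it lies in a clopen set missing $e$. Finitely many of these cover $\partial U$; let $H$ be their union. Then $U\setminus H=\overline U\setminus H$ is a clopen neighborhood of $e$ inside $U$. Translating, we get a base of clopen sets.
\end{proof}

In Section~\ref{sec:J} we need to know that two points of $F$ related by a jump lie in one component, and that nearby components pass through a given open set. Both are statements about the space of components of $F$, and both become accessible when this space is the group $G/Q$. For this $G/Q$ must be compact, which we can arrange by passing to an open subgroup. We use \emph{van Dantzig's theorem}: in a totally disconnected locally compact topological group, the compact open subgroups form a neighborhood base at the identity.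

\begin{proposition}\label{prop:red}
Let $G$ be a paratopological group with a $bc$-base that is not zero-dimensional. There is an open subgroup $G_1\supset Q$ such that $G_1$ has a $bc$-base, the quasi-component of $e$ in $G_1$ is $Q$, and $G_1/Q$ is a compact topological group. If $G_1$ is a topological group, so is $G$. If $G_1$ is locally compact, so is $G$.
\end{proposition}

\begin{proof}
Let $\pi:G\to G/Q$ be the quotient homomorphism. It is open, since $\pi^{-1}\pi(U)=UQ$ is a union of translates of $U$. Hence $\pi\times\pi$ is an open surjection, so a quotient map, and multiplication in $G/Q$ is continuous. Two distinct cosets are distinct quasi-components, so a clopen set $A\subset G$ contains one and misses the other. As $A$ is a union of cosets, $\pi(A)$ and $\pi(G\setminus A)$ are complementary open sets. Thus distinct points of $G/Q$ are separated by clopen sets, and $G/Q$ is a Hausdorff, totally disconnected paratopological group.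

We show that $G/Q$ is locally compact. By Lemma~\ref{lem:Q}(c) there is $c\in Q\setminus\{e\}$. Choose $U\in\mathcal B$ with $e\in U$ and $c\notin\overline U$, and put $B=\partial U$. The set $W=\{g\in U:gc\notin\overline U\}$ is a neighborhood of $e$. Let $g\in W$. The connected set $gK$ contains the point $g$ of $\widetilde U$ and the point $gc$, which lies in $G\setminus\overline U$ and hence outside $\operatorname{cl}_FU=\operatorname{cl}_F\widetilde U$. By the crossing principle and (F1), $gK$ meets $B\subset G$. By Lemma~\ref{lem:Q}(b), $gQ$ meets $B$. Thus the open set $\pi(W)$ lies in the compact set $\pi(B)$. The identity of $G/Q$ has a compact neighborhood, and by translation so does every point.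

By Proposition~\ref{prop:lc}, $G/Q$ is a topological group, and by van Dantzig's theorem it has a compact open subgroup $H$. Put $G_1=\pi^{-1}(H)$. This is an open subgroup containing $Q$, and it is closed because its complement is a union of cosets of $G_1$. For $U'\in\mathcal B$, the boundary of $U'\cap G_1$ in the clopen set $G_1$ is a closed subset of $\partial U'$, so these sets form a $bc$-base of $G_1$. The clopen subsets of $G_1$ containing $e$ are the sets $A\cap G_1$ with $A\ni e$ clopen in $G$, and their intersection is $Q\cap G_1=Q$. The restriction $\pi:G_1\to H$ is an open surjection with kernel $Q$, so $G_1/Q$ is $H$ with its topology.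

Finally, $G_1$ is a neighborhood of $e$ in $G$. If inversion is continuous on $G_1$, it is continuous at $e$ in $G$, and Lemma~\ref{lem:basic}(b) applies. A compact neighborhood of $e$ in $G_1$ is one in $G$.
\end{proof}

\begin{remark}
The proof shows that $W\subset BQ$. If $Q$ is compact, then $BQ$ is a compact neighborhood of $e$, and $G$ is a locally compact topological group by Proposition~\ref{prop:lc}. The rest of the paper is needed because $Q$ can be noncompact, as for $G=Q=\mathbb R$.
\end{remark}

By Proposition~\ref{prop:red} we may replace $G$ by $G_1$, and we form $\mathcal B$, $F$, $\mathcal P$ and $K$ for this group.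

\medskip
\noindent\textbf{Standing assumption.} \emph{From now on $G$ is a paratopological group with a $bc$-base, $Q\ne\{e\}$, the quotient $G/Q$ is compact, $\pi:G\to G/Q$ is the quotient map, and $c\in Q\setminus\{e\}$ is fixed.}

\begin{lemma}\label{lem:pihat}
The map $\pi$ extends to a continuous map $\hat\pi:F\to G/Q$ whose fibers are exactly the components of $F$.
\end{lemma}

\begin{proof}
Let $\kappa:F\to T$ be the quotient map onto the compact Hausdorff space of components of $F$. By Lemma~\ref{lem:Q}(b), two points of $G$ lie in one component of $F$ if and only if they lie in one coset of $Q$. So $\kappa|_G=\iota\circ\pi$ for an injection $\iota:G/Q\to T$, which is continuous because $\pi$ is a quotient map. The image $\iota(G/Q)=\kappa(G)$ is dense in $T$, because $G$ is dense in $F$, and it is closed, because $G/Q$ is compact. So $\iota$ is a continuous bijection of a compact space onto a Hausdorff space, hence a homeomorphism. Put $\hat\pi=\iota^{-1}\circ\kappa$.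
\end{proof}

\section{Jumps under small right translations}\label{sec:J}

In the proof of Proposition~\ref{prop:lc} the cluster point $r$ was an element of $G$ and served as the point $z$ in Lemma~\ref{lem:prod}(b). If $r\in F\setminus G$, we need another candidate for $z$. Example~\ref{ex:escape} suggests the points of $G$ that can be reached from points near $r$ by arbitrarily small right translations. For a neighborhood $V$ of $e$ in $G$ let
\[
\Gamma_V=\operatorname{cl}_{F\times F}\{(g,gv):g\in G,\ v\in V\},\qquad J=\bigcap_V\Gamma_V,\qquad J(r)=\{s\in F:(r,s)\in J\}.
\]
The relation $J$ is closed in $F\times F$, so each $J(r)$ is compact.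

\begin{lemma}\label{lem:J}
\begin{itemize}
\item[(a)] If $s\in J(r)$, there are nets $g_i,v_i\in G$ with $g_i\to r$, $v_i\to e$ and $g_iv_i\to s$.
\item[(b)] If $x_i\in F$, $v_i\in G$, $x_i\to r$, $v_i\to e$ and $x_iv_i\to s$, then $s\in J(r)$.
\item[(c)] $r\in J(r)$ for all $r\in F$, and $J(r)=\{r\}$ for $r\in G$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For each triple $i=(M,M',V)$ of neighborhoods of $r$ and $s$ in $F$ and of $e$ in $G$, the set $M\times M'$ contains a pair $(g_i,g_iv_i)$ with $g_i\in G$ and $v_i\in V$. Direct the triples by reverse inclusion.

(b) Let $x\in F$ and $v\in V$. If $h_j\to x$ with $h_j\in G$, then $h_jv\to xv$ by (F3), so $(x,xv)\in\Gamma_V$. Hence $(x_i,x_iv_i)\in\Gamma_V$ as soon as $v_i\in V$, and $(r,s)\in\Gamma_V$ because $\Gamma_V$ is closed.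

(c) Take $x_i=r$ and $v_i=e$ in (b). If $r\in G$ and $s\in J(r)$, then the nets in (a) satisfy $g_iv_i\to re=r$ by joint continuity of multiplication, so $s=r$.
\end{proof}

By (a), (b) and compactness of $F$, the equality $J(r)=\{r\}$ holds exactly when the map $F\times G\to F$, $(p,g)\mapsto pg$, is continuous at $(r,e)$. So $J$ measures the failure of joint continuity at infinity. We first treat the points that do not jump. In Example~\ref{ex:R}, $g_i\to+\infty$ and $v_i\to0$ give $g_i+v_i\to+\infty$, so $J(+\infty)=\{+\infty\}$, and every translation fixes $+\infty$. The next lemma shows that the second fact follows from the first.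

\begin{lemma}\label{lem:fix}
If $r\in F\setminus G$ and $J(r)=\{r\}$, then $rc=r$.
\end{lemma}

\begin{proof}
The map $G\to F$, $y\mapsto ry$, is continuous. Indeed, let $y_i\to y$ in $G$ and put $u_i=y_iy^{-1}\to e$. By Lemma~\ref{lem:J}(b), every cluster point of $(ru_i)$ lies in $J(r)=\{r\}$. So $ru_i\to r$, and $ry_i=(ru_i)y\to ry$ by (F3).

Suppose that $rc\ne r$. Choose $P\in\mathcal P$ with $r\in P$ and $rc\notin\operatorname{cl}_FP$, and let $A=\{y\in G:ry\in P\}$, an open subset of $G$. For $y\in G$ the point $ry$ lies in $F\setminus G$ by (F3), so it is not in $\partial_FP\subset G$. Hence $G\setminus A=\{y:ry\in F\setminus\operatorname{cl}_FP\}$ is open as well. So $A$ is clopen in $G$, $e\in A$ and $c\notin A$, which contradicts $c\in Q$.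
\end{proof}

For the points that do jump, the jump can be filled in.

\begin{proposition}\label{prop:Jconn}
For every $r\in F$ the set $J(r)$ is a continuum.
\end{proposition}

Let $s\in J(r)$, $s\ne r$. Lemma~\ref{lem:pihat} will show at once that $r$ and $s$ lie in one component of $F$, but this component is too large: we need a continuum made of jumps from $r$. It is found as follows. Take a small $P\in\mathcal P$ around $r$. Its boundary is a compact subset of $G$, so a small translation $v_i$ keeps it in a prescribed collar $N$. The translate $Pv_i$ nevertheless contains the far point $g_iv_i$. A continuum $X_i$ that starts at $g_iv_i$ and stays outside $P\cup N$ cannot cross the boundary of $Pv_i$, so $X_iv_i^{-1}\subset P$. Points of $G$ do not jump, so the limit of the continua $X_iv_i^{-1}$ contains no point of $G$, and by (F4) it is the single point $r$. Then every point of the limit of the $X_i$ is a jump from $r$.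

\begin{proof}
In this proof $\operatorname{cl}$ and $\partial$ refer to $F$. The set $J(r)$ is compact and contains $r$. Let $s\in J(r)\setminus\{r\}$ and let $C_s$ be the component of $s$ in $J(r)$. We show that $C_s$ meets every open set $P_0\subset F$ with $r\in P_0$ and $s\notin P_0$. Every neighborhood of $r$ contains such a set and $C_s$ is closed, so this gives $r\in C_s$. Then all points of $J(r)$ lie in the component of $r$ in $J(r)$, and $J(r)$ is connected.

\smallskip
\emph{Step 1: the collar.} Take nets $g_i\to r$, $v_i\to e$, $g_iv_i\to s$ as in Lemma~\ref{lem:J}(a). By continuity of $\hat\pi$ and of multiplication in $G/Q$,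
\[
\hat\pi(s)=\lim\pi(g_iv_i)=\lim\pi(g_i)\pi(v_i)=\hat\pi(r).
\]
By Lemma~\ref{lem:pihat}, $r$ and $s$ lie in one component $L$ of $F$. Choose $P\in\mathcal P$ with $r\in P$ and $\operatorname{cl}P\subset P_0$. Since $s\notin\operatorname{cl}P$, the crossing principle gives a point $p\in L\cap\partial P$, and $p\in G$ by (F1). Since $F$ is normal, there is an open set $N\subset F$ with $\partial P\subset N$ and $\operatorname{cl}N\subset P_0$. Put $O=P\cup N$. Then
\[
\operatorname{cl}P\subset O,\qquad\operatorname{cl}O\subset P_0,\qquad s\notin\operatorname{cl}O.
\]
By (F1) and Lemma~\ref{lem:basic}(c), applied to $\partial P\subset N\cap G$, there is a neighborhood $V$ of $e$ with $(\partial P)V\subset N$. The set $\pi(N\cap G)$ is open in $G/Q$ and contains $\pi(p)=\hat\pi(r)=\lim\pi(g_iv_i)$. Discarding an initial part of the net, we may assume that for all $i$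
\[
g_i\in P,\qquad v_i\in V,\qquad g_iv_i\notin\operatorname{cl}O,\qquad\pi(g_iv_i)\in\pi(N\cap G).
\]
The last condition says that $g_iv_iQ$ meets $N$. By Lemma~\ref{lem:Q}(b), the component of $g_iv_i$ in $F$ meets $N\subset O$.

\smallskip
\emph{Step 2: the continua $X_i$ and $\Lambda_i$.} Let $X_i$ be the component of $g_iv_i$ in the compact space $F\setminus O$. By Lemma~\ref{lem:bump}, $X_i$ meets $\partial O$. The set $Pv_i$ is open in $F$, and its boundary $(\partial P)v_i$ lies in $N\subset O$. Hence $Pv_i\setminus O=\operatorname{cl}(Pv_i)\setminus O$ is clopen in $F\setminus O$. It contains $g_iv_i$, so it contains $X_i$. Therefore $\Lambda_i=X_iv_i^{-1}$ is a continuum with $g_i\in\Lambda_i\subset P$.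

By (C2) we pass to a subnet along which $X_i\to\Theta$ and $\Lambda_i\to\Lambda$ in the Vietoris topology. By Lemma~\ref{lem:viet}, $\Theta$ and $\Lambda$ are continua, and
\[
s\in\Theta\subset F\setminus O,\qquad\Theta\cap\partial O\ne\emptyset,\qquad r\in\Lambda\subset\operatorname{cl}P.
\]

\smallskip
\emph{Step 3: $\Lambda=\{r\}$.} Suppose that $x\in\Lambda\cap G$. By Lemma~\ref{lem:viet}(b), along a subnet there are $x_i\in\Lambda_i$ with $x_i\to x$. The points $x_iv_i\in X_i$ lie in the compact set $F\setminus O$, so along a further subnet $x_iv_i\to\theta\in F\setminus O$. By Lemma~\ref{lem:J}(b) and (c), $\theta\in J(x)=\{x\}$. But $x\in\operatorname{cl}P\subset O$, a contradiction. So $\Lambda\cap G=\emptyset$, and by (F4) the continuum $\Lambda$ is the single point $r$.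

\smallskip
\emph{Step 4: $\Theta\subset J(r)$.} Let $\theta\in\Theta$. Along a subnet there are $y_i\in X_i$ with $y_i\to\theta$. By Lemma~\ref{lem:viet}(a), all cluster points of the net $x_i=y_iv_i^{-1}\in\Lambda_i$ lie in $\Lambda=\{r\}$, so $x_i\to r$. Since $x_iv_i=y_i\to\theta$, Lemma~\ref{lem:J}(b) gives $\theta\in J(r)$.

\smallskip
Thus $\Theta$ is a connected subset of $J(r)$ containing $s$, so $\Theta\subset C_s$, and $\Theta$ meets $\partial O\subset P_0$.
\end{proof}

\begin{example}\label{ex:sorgJ}
The compactness of $G/Q$ entered through $\hat\pi$ in Step 1, and the proposition fails without it. The definitions of $F$ and $J$ and Lemmas~\ref{lem:F} and~\ref{lem:J} need only a $bc$-base, so they apply to $\mathbb S$, where $Q=\{0\}$. Let $r\in F$ be a cluster point of the sequence $(g_n)$ of Example~\ref{ex:escape}. The identity $g_n+(a-g_n)=a$ and Lemma~\ref{lem:J}(b) give $a\in J(r)$. The set $A=[a,\infty)$ is clopen in $\mathbb S$, so $\widetilde A$ is clopen in $F$; it contains $a$ and no $g_n$, hence not $r$. So $\widetilde A$ disconnects $J(r)$.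
\end{example}

\section{Continuity of inversion}\label{sec:A}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:Q}(c) and Proposition~\ref{prop:red} we may work under the standing assumption, and by Lemma~\ref{lem:basic}(b) it suffices to prove continuity of inversion at $e$. Suppose that it fails, and let $O$ be a neighborhood of $e$ with $V^{-1}\not\subset O$ for every neighborhood $V$ of $e$. We form the product of Proposition~\ref{prop:lc} and take a cluster point $r$ in $F$. We then show that $J(r)\cap G$ is small and far from $r$. The continuum $J(r)$ has to cover this distance, and it meets the obstacle of Proposition~\ref{prop:lconn}.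

\smallskip
\emph{Choices.} Let $O_0$ be a neighborhood of $e$ with $O_0O_0\subset O$. By (F2) there is $O_1\in\mathcal B$ with $e\in O_1$ and $\operatorname{cl}_FO_1\subset\widetilde O_0$. Put $C=\partial O_1$, a compact subset of $G$ with $e\notin C$. Lemma~\ref{lem:basic}(d), applied to the compact set $C\cup\{c\}$, gives a neighborhood $V_0$ of $e$, which we may shrink, such that
\begin{equation}\label{eq:V0}
V_0\subset O_0,\qquad C\cap V_0^{-1}V_0=\emptyset,\qquad V_0\cap V_0c=\emptyset.
\end{equation}
Given $V_n$, use (F2) to choose a neighborhood $W$ of $e$ with $\operatorname{cl}_FW\subset\widetilde V_n$, and then $V_{n+1}$ with $V_{n+1}V_{n+1}\subset W$. Thus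
\begin{equation}\label{eq:Vn}
\operatorname{cl}_F(V_{n+1}V_{n+1})\subset\widetilde V_n\qquad(n\ge0).
\end{equation}
Intersecting with $G$, we get $V_{n+1}V_{n+1}\subset V_n$, and so $V_n\subset V_0$ for all $n$. For $n\ge1$ choose $v_n\in V_n$ with $v_n^{-1}\notin O$, put $g_0=e$ and $g_n=v_1\cdots v_n$, and let $r\in F$ be a cluster point of $(g_n)$. By Lemma~\ref{lem:prod}(a), (F3) and \eqref{eq:Vn},
\begin{equation}\label{eq:r}
r\in g_n\operatorname{cl}_F(V_{n+1}V_{n+1})\subset g_n\widetilde V_n\qquad(n\ge0).
\end{equation}

\smallskip
\emph{Step 1: $J(r)\cap G\subset g_nV_{n-1}$ for all $n\ge1$.} Let $z\in J(r)\cap G$, and take nets $h_i,w_i\in G$ with $h_i\to r$, $w_i\to e$, $h_iw_i\to z$. By \eqref{eq:r}, $g_n\widetilde V_n$ is an open neighborhood of $r$ in $F$, and its trace on $G$ is $g_nV_n$. So eventually $h_i\in g_nV_n$ and $w_i\in V_n$, and then $h_iw_i\in g_nV_nV_n$. By \eqref{eq:Vn}, $z\in g_n\operatorname{cl}_F(V_nV_n)\cap G\subset g_n\widetilde V_{n-1}\cap G=g_nV_{n-1}$.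

\smallskip
\emph{Step 2: if $z\in J(r)\cap G$, then $r\notin z\widetilde O_0$.} Otherwise the open neighborhood $z\widetilde O_0$ of the cluster point $r$ contains some $g_n$, and $g_n\in z\widetilde O_0\cap G=zO_0$. By Step 1, $z\in g_{n+1}V_n\subset g_{n+1}O_0$. Lemma~\ref{lem:prod}(b) gives $v_{n+1}^{-1}\in O_0O_0\subset O$, contrary to the choice of $v_{n+1}$.

\smallskip
\emph{Step 3: $J(r)\cap G\ne\emptyset$.} If $r\in G$, then Step 2 with $z=r$ gives $r\notin r\widetilde O_0$, which is false because $e\in\widetilde O_0$. So $r\in F\setminus G$. By \eqref{eq:r} with $n=0$ we have $r\in\widetilde V_0$, so \eqref{eq:V0} and (F5) give $rc\ne r$. By Lemma~\ref{lem:fix}, $J(r)\ne\{r\}$. By Proposition~\ref{prop:Jconn}, $J(r)$ is a nondegenerate continuum, and by (F4) it contains a point $z\in G$.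

\smallskip
\emph{Step 4: the crossing.} The connected set $J(r)$ contains $z$, which lies in the open set $z\widetilde O_1$. It also contains $r$, which lies outside the closure $z\operatorname{cl}_FO_1\subset z\widetilde O_0$ of this set by Step 2. By the crossing principle, $J(r)$ meets $\partial_F(z\widetilde O_1)=z\,\partial_F\widetilde O_1=zC$, where the last equality is (F1). So there is $x\in C$ with $zx\in J(r)\cap G$. By Step 1 with $n=1$, we can write $z=g_1u$ and $zx=g_1u'$ with $u,u'\in V_0$. Then $x=u^{-1}u'\in C\cap V_0^{-1}V_0$, which contradicts \eqref{eq:V0}.
\end{proof}

The hypothesis that $G$ is not zero-dimensional was used through the point $c$, twice: in Proposition~\ref{prop:red}, to make $G/Q$ compact and hence $J(r)$ connected, and in Step 3, to make $J(r)$ nondegenerate.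

\section{Local compactness}\label{sec:B}

Once inversion is continuous, a jump can be reversed, so no point at infinity jumps into $G$. Then translation by $c$ fixes every point at infinity. It moves every point near $e$, so there are no points at infinity near $e$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We saw in the introduction that zero-dimensional spaces and locally compact spaces have $bc$-bases. Conversely, let $G$ be a paratopological group with a $bc$-base that is not zero-dimensional. By Theorem~\ref{thm:A} it is a topological group, and so is the subgroup $G_1$ of Proposition~\ref{prop:red}. To prove local compactness we may therefore work under the standing assumption with $G$ a topological group.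

Let $r\in F\setminus G$. Suppose that $z\in J(r)\cap G$, and take nets $h_i,w_i\in G$ with $h_i\to r$, $w_i\to e$, $h_iw_i\to z$. Then $w_i^{-1}\to e$, so $h_i=(h_iw_i)w_i^{-1}\to z$ and $r=z\in G$, a contradiction. Hence $J(r)\cap G=\emptyset$. By Proposition~\ref{prop:Jconn} and (F4), $J(r)=\{r\}$, and by Lemma~\ref{lem:fix}, $rc=r$.

By Lemma~\ref{lem:basic}(d) with $C=\{c\}$ there is a neighborhood $V$ of $e$ with $V\cap Vc=\emptyset$. By (F5), no point of $\widetilde V$ is fixed by $c$, so $\widetilde V\subset G$. By (F2) there is a neighborhood $U$ of $e$ in $G$ with $\operatorname{cl}_FU\subset\widetilde V\subset G$. Then $\operatorname{cl}_FU$ is a compact neighborhood of $e$ in $G$, and by translation $G$ is locally compact. This proves the first statement.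

By the first statement, the non-zero-dimensional paratopological groups with a $bc$-base are the locally compact topological groups that are not zero-dimensional. It remains to see that a locally compact topological group is zero-dimensional if and only if it is totally disconnected. In a zero-dimensional Hausdorff space distinct points are separated by clopen sets, so all components are points. Conversely, in a totally disconnected locally compact group, van Dantzig's theorem gives a base at $e$ of open subgroups. These are clopen, since the complement of a subgroup is a union of its cosets, and their translates form a base of clopen sets.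
\end{proof}

\begin{thebibliography}{9}

\bibitem{Frink}
Frink, \emph{Amer. J. Math.} \textbf{86} (1964).

\bibitem{LZZ}
Fucai Lin, Jing Zhang, Kexiu Zhang, \emph{Locally $\sigma$-compact rectifiable spaces}, arXiv:1507.04413 (2015).

\end{thebibliography}
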